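\title{Impartial selection from single nominations:\\ the ratio $3/4$ is attained in the limit}

\begin{abstract}
Each of $n$ individuals nominates one other individual, and a randomized mechanism selects one of them. The mechanism is impartial if nobody can change his or her own probability of being selected. We construct, for every $n\ge2$, an impartial mechanism under which the expected number of nominations of the selected individual is at least $\frac34-4n^{-1/3}$ times the largest number of nominations. Hence the best possible ratio tends to $\frac34$ as $n\to\infty$, which proves a conjecture on single-nomination impartial selection. The proof reduces the problem to a rule that may leave probability unassigned at a value of one nomination, and builds this rule from a threshold on the indegrees with a correction term for the vertex of maximum indegree. We also give a short proof of the upper bound $\frac34$.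
\end{abstract}

\section{Introduction}\label{sec:intro}

Each member of a group nominates one other member, and we wish to select a member with many nominations. If a member can raise his or her own chance by the choice of a nominee, nominations become tactical. We ask how much is lost by forbidding this.

Fix $n\ge2$ and let $N=\{1,\dots,n\}$. Let $\mathcal G_n$ be the set of directed graphs on $N$ without loops in which every vertex has outdegree exactly one. For a graph $G$ on $N$ we write $d_v(G)$, or $d_v$, for the indegree of $v$, which we call its \emph{degree}, and $\Delta(G)=\max_v d_v(G)$. A \emph{mechanism} assigns to each $G\in\mathcal G_n$ a probability distribution $(f_v(G))_{v\in N}$ on $N$. It is \emph{impartial} if $f_v(G)=f_v(G')$ whenever $G,G'\in\mathcal G_n$ differ only in the edge leaving $v$. For a real number $\alpha$ it is \emph{$\alpha$-optimal} if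
\[
\sum_{v\in N}f_v(G)\,d_v(G)\ \ge\ \alpha\,\Delta(G)\qquad\text{for all }G\in\mathcal G_n .
\]
Let $\alpha_n$ be the supremum of all $\alpha$ for which an impartial $\alpha$-optimal mechanism on $\mathcal G_n$ exists.

Two simple rules mark the extremes. Selecting a uniformly random vertex is impartial; since the degrees sum to $n$, the expected degree is exactly $1$, and the ratio $1/\Delta$ is poor when $\Delta$ is large. Selecting uniformly among the vertices of maximum degree is $1$-optimal but not impartial: in Figure~\ref{fig:upper} the vertex $u_3$ raises its probability from $\frac12$ to $1$ by redirecting its edge.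

The following bounds are known; see Cembrano, Fischer and Klimm \cite{CFK}, where the problem studied here is posed. There is an impartial $\frac{2105}{3147}$-optimal mechanism for every $n$, and for $n\ge6$,
\begin{equation}\label{eq:known}
\alpha_n\ \le\ \frac{3n^3-19n^2+30n-4}{4n(n-2)(n-4)}=\frac34-\frac{n^2-6n+4}{4n(n-2)(n-4)} .
\end{equation}
The upper bound tends to $\frac34$, and the conjecture is that it is asymptotically the truth: for every $\varepsilon>0$ and all large $n$ there is an impartial $(\frac34-\varepsilon)$-optimal mechanism on $\mathcal G_n$, that is, $\lim_{n\to\infty}\alpha_n=\frac34$. We prove this.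

\begin{theorem}\label{thm:main}
For every $n\ge2$ there is an impartial mechanism on $\mathcal G_n$ that is $\bigl(\frac34-4n^{-1/3}\bigr)$-optimal. Together with \eqref{eq:known}, for all $n\ge6$,
\[
\frac34-4n^{-1/3}\ \le\ \alpha_n\ \le\ \frac{3n^3-19n^2+30n-4}{4n(n-2)(n-4)}\ <\ \frac34 .
\]
In particular $\lim_{n\to\infty}\alpha_n=\frac34$.
\end{theorem}

In the conjecture one may thus take all $n\ge(4/\varepsilon)^3$. We do not claim that the rate $n^{-1/3}$ is optimal.

The requirement that the probabilities sum to exactly $1$ ties all vertices together and is hard to reconcile with impartiality. We therefore first solve a relaxed problem in which probability may be left over. Let $\mathcal H$ be the set of loopless directed graphs on $N$ with all outdegrees \emph{at most} one. We write $u\to v$ if $uv$ is an edge, and say that $u$ points to $v$. For $H\in\mathcal H$, the \emph{view} $H_v$ of $v$ is $H$ with the edge leaving $v$, if there is one, deleted. Passing from $H$ to $H_v$ lowers at most one degree, lowers it by one, and does not change $d_v$.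

\begin{theorem}\label{thm:kernel}
There are functions $f_v\colon\mathcal H\to[0,1]$, $v\in N$, such that $f_v(H)$ depends only on $H_v$, $f_v(H)=0$ if $d_v(H)\le1$, and for all $H\in\mathcal H$
\begin{gather}
\sum_v f_v(H)\le1,\tag{K1}\\
\sum_v f_v(H)\,(d_v(H)-1)\ge\tfrac34\Delta(H)-1 .\tag{K2}
\end{gather}
\end{theorem}

A family of functions $f_v\colon\mathcal H\to[0,1]$ such that $f_v(H)$ depends only on $H_v$ and (K1) holds will be called a \emph{kernel}. Condition (K2) can be written as
\[
\sum_v f_v d_v+\Bigl(1-\sum_v f_v\Bigr)\cdot1\ \ge\ \tfrac34\Delta .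
\]
So (K2) is $\frac34$-optimality for a mechanism with an outside option worth one nomination. The value $1$ is the mean degree in $\mathcal G_n$, and the outside option will be realized by a random vertex from a random sample. The constant $\frac34$ cannot be improved in either setting.

\begin{theorem}\label{thm:upper}
Let $n\ge4$ be even or $n\ge7$ be odd, and let $\alpha>\frac34$.
\begin{itemize}
\item[(a)] No impartial mechanism on $\mathcal G_n$ satisfies $\sum_vf_v(G)d_v(G)\ge\alpha\Delta(G)$ for all $G\in\mathcal G_n$ that have one vertex of degree $2$, one vertex of degree $0$ and all other vertices of degree $1$.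
\item[(b)] No kernel satisfies $\sum_vf_v(H)(d_v(H)-1)\ge\alpha\Delta(H)-1$ for all $H\in\mathcal H$.
\end{itemize}
\end{theorem}

By part (a), the statement $\lim\alpha_n=\frac34$ does not depend on \eqref{eq:known}. Theorem~\ref{thm:upper} is proved in Section~\ref{sec:upper}, and Theorem~\ref{thm:main} is derived from Theorem~\ref{thm:kernel} in Section~\ref{sec:reduction}. The remaining sections construct the kernel. Throughout, $x^+=\max(x,0)$, and a \emph{two} is a vertex of degree exactly $2$.

\section{The bound $3/4$ and graphs of maximum degree two}\label{sec:upper}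

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth,every node/.style={circle,draw,inner sep=1pt,minimum size=6.5mm}]
\node (a1) at (0,1.4) {$u_1$}; \node (a2) at (1.4,1.4) {$u_2$}; \node[very thick] (a3) at (2.8,1.4) {$u_3$};
\node (b1) at (0,0) {$w_1$}; \node (b2) at (1.4,0) {$w_2$}; \node[very thick] (b3) at (2.8,0) {$w_3$};
\draw[->] (a1)--(a2); \draw[->] (a2)--(a3); \draw[->] (b1)--(b2); \draw[->] (b2)--(b3);
\draw[->] (a3) to[bend left] (b3); \draw[->] (b3) to[bend left] (a3);
\node[draw=none] at (1.4,-0.8) {$G_0$};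
\node (c1) at (5.5,1.4) {$u_1$}; \node (c2) at (6.9,1.4) {$u_2$}; \node[very thick] (c3) at (8.3,1.4) {$u_3$};
\node (d1) at (5.5,0) {$w_1$}; \node (d2) at (6.9,0) {$w_2$}; \node (d3) at (8.3,0) {$w_3$};
\draw[->] (c1)--(c2); \draw[->] (c2)--(c3); \draw[->] (d1)--(d2); \draw[->] (d2)--(d3);
\draw[->] (c3)--(d1); \draw[->] (d3)--(c3);
\node[draw=none] at (6.9,-0.8) {$G_1$};
\end{tikzpicture}
\caption{Two graphs on six vertices that differ only in the edge leaving $u_3$; vertices of indegree $2$ are drawn thick. An impartial mechanism selects $u_3$ with the same probability in both graphs, although $u_3$ is tied with $w_3$ in $G_0$ and is the only vertex of maximum indegree in $G_1$.}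
\label{fig:upper}
\end{figure}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
For $n=2q$ with $q\ge2$, let $G_0$ consist of the paths $u_1\to\dots\to u_q$ and $w_1\to\dots\to w_q$ and the edges $u_q\to w_q$ and $w_q\to u_q$; see Figure~\ref{fig:upper}. For $n=2q+3$ with $q\ge2$, add a disjoint directed $3$-cycle. Let $f$ be an impartial mechanism or a kernel. In both cases $f_{u_q}(G_0)+f_{w_q}(G_0)\le1$, and after exchanging the names of the two paths we may assume $f_{u_q}(G_0)\le\frac12$. Let $G_1$ arise from $G_0$ by redirecting the edge of $u_q$ to $w_1$. In $G_1$ the vertex $u_q$ has degree $2$ (here $q\ge2$ is used), $u_1$ has degree $0$, and all other vertices have degree $1$. Since $G_0$ and $G_1$ differ only in the edge of $u_q$, we have $f_{u_q}(G_1)=f_{u_q}(G_0)\le\frac12$, and so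
\[
\sum_vf_v(G_1)(d_v(G_1)-1)=f_{u_q}(G_1)-f_{u_1}(G_1)\le\tfrac12 .
\]
For a mechanism the probabilities sum to $1$, so the expected degree is at most $\frac32<2\alpha$. For a kernel, $\frac12<2\alpha-1$.
\end{proof}

The obstruction lives at $\Delta=2$. On graphs with $\Delta\le2$ a kernel that meets the bound is easy to write down, and it already shows the principle behind the general construction: a vertex does not see one edge, so it plans for one more competitor than it sees.

\begin{example}\label{ex:two}
Consider graphs $H\in\mathcal H$ with $\Delta(H)\le2$. Let a two that sees $k$ other twos in its view take probability $\frac1{k+2}$, and let all other vertices take $0$. If $H$ has $M\ge1$ twos, then each of them sees $M-1$ other twos, or $M-2$ if it points to a two, and therefore takes $\frac1{M+1}$ or $\frac1M$. The sum of the probabilities lies between $\frac M{M+1}\ge\frac12$ and $1$. The upper bound is (K1), and the lower bound is (K2), whose right side is $\frac34\cdot2-1=\frac12$. If $H$ has no two, then the right side of (K2) is negative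 and the left side is $0$. In Figure~\ref{fig:upper}, both $u_3$ and $w_3$ take $\frac12$ in $G_0$, so (K1) is tight; in $G_1$ only $u_3$ takes $\frac12$, and (K2) is tight.
\end{example}

\section{From a kernel to a mechanism}\label{sec:reduction}

The leftover probability $1-\sum_vf_v$ depends on all edges, so handing it to a vertex $v$ would let $v$ influence its own chance. The remedy is to draw a random set $R$ of recipients and to delete their edges before the kernel is applied; this is why kernels must be defined on $\mathcal H$ and not only on $\mathcal G_n$. The set $R$ must be small, so that the deletion changes little. It must also be large: the leftover may be correlated with the mean degree in $R$, and this is harmless only if that mean is concentrated near $1$. For $R\subseteq N$ let $G_{-R}$ be $G$ with the edges leaving $R$ deleted.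

\begin{proposition}\label{prop:reduction}
Suppose that a kernel satisfies \emph{(K2)}, and let $1\le m\le n$. Then there is an impartial mechanism on $\mathcal G_n$ that is $\alpha$-optimal for
\[
\alpha=\frac34-\frac{3m}{4n}-\frac m{n-m+1}-\frac1{2\sqrt m}.
\]
\end{proposition}

\begin{proof}
Let $R$ be a uniformly random $m$-subset of $N$. Given $R$, select $v\notin R$ with probability $f_v(G_{-R})$ and each $v\in R$ with probability $L_R/m$, where $L_R=1-\sum_{v\notin R}f_v(G_{-R})$. By (K1), $L_R\in[0,1]$, so this is a probability distribution. For each fixed $R$ the probability of $v$ does not depend on the edge of $v$: if $v\in R$, this edge is absent from $G_{-R}$, and if $v\notin R$, the value $f_v(G_{-R})$ depends only on the view of $v$. Averaging over $R$ gives an impartial mechanism.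

Fix $G$, put $\Delta=\Delta(G)\ge1$ and $\bar d_R=\frac1m\sum_{v\in R}d_v(G)$, and let $H=G_{-R}$. Since $d_v(G)\ge d_v(H)$, the expected degree given $R$ is at least
\[
\sum_{v\notin R}f_v(H)d_v(H)+L_R\bar d_R=\sum_{v\notin R}f_v(H)(d_v(H)-1)+1-L_R(1-\bar d_R).
\]
By (K2) and $d_v(H)-1\le\Delta$, the sum on the right is at least $\frac34\Delta(H)-1-\Delta\sum_{v\in R}f_v(H)$. The expected degree given $R$ is therefore at least
\begin{equation}\label{eq:threeterms}
\tfrac34\Delta(G_{-R})-\Delta\sum_{v\in R}f_v(G_{-R})-(1-\bar d_R)^+ .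
\end{equation}
We bound the expectation of each term.

\emph{First term.} Fix a vertex of degree $\Delta$ in $G$. Each of its $\Delta$ incoming edges is deleted with probability $m/n$, so $\mathbb E\,\Delta(G_{-R})\ge\Delta(1-\frac mn)$.

\emph{Second term.} This is the kernel probability lost on vertices of $R$. Conditioned on $v\in R$, the set $R'=R\setminus\{v\}$ is uniform among the $(m-1)$-subsets of $N\setminus\{v\}$, and $f_v(G_{-R})=f_v(G_{-R'})$ because the two graphs give $v$ the same view. Let $R''$ be a uniform $(m-1)$-subset of $N$. Conditioned on the event $v\notin R''$, which has probability $\frac{n-m+1}n$, it has the law of $R'$. As $f_v\ge0$,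
\[
\mathbb E\bigl[f_v(G_{-R})\mid v\in R\bigr]=\mathbb E\bigl[f_v(G_{-R''})\mid v\notin R''\bigr]\le\frac n{n-m+1}\,\mathbb E f_v(G_{-R''}).
\]
The law of $R''$ does not depend on $v$. Multiplying by $\Pr(v\in R)=\frac mn$, summing over $v$ and using (K1) for $G_{-R''}$, we get $\mathbb E\sum_{v\in R}f_v(G_{-R})\le\frac m{n-m+1}$.

\emph{Third term.} Here we use that all outdegrees in $G$ equal one, so that $\sum_v(d_v-1)=0$ with $d_v=d_v(G)$. Put $\nu=\frac1n\sum_v(d_v-1)^2=\frac1n\sum_vd_v^2-1$. Since $\sum_vd_v^2\le\Delta\sum_vd_v=\Delta n$, we have $\nu\le\Delta-1$. List $R$ in random order as $v_1,\dots,v_m$ and let $Z_l=d_{v_l}-1$. Then $\mathbb EZ_l^2=\nu$, and for $l\ne l'$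
\[
\mathbb EZ_lZ_{l'}=\frac1{n(n-1)}\Bigl[\Bigl(\sum_v(d_v-1)\Bigr)^2-n\nu\Bigr]\le0 .
\]
Hence $\mathbb E(\bar d_R-1)^2\le\nu/m$, and by the Cauchy--Schwarz inequality and $\Delta-1\le\Delta^2/4$,
\[
\mathbb E(1-\bar d_R)^+\le\sqrt{(\Delta-1)/m}\le\frac\Delta{2\sqrt m}.
\]
Taking expectations in \eqref{eq:threeterms} gives the bound $\alpha\Delta$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:kernel}]
For $n<8$ the number $\frac34-4n^{-1/3}$ is negative and the uniform mechanism will do. Let $n\ge8$ and $m=\lceil n^{2/3}\rceil$. From $n^{1/3}\ge2$ we get $n^{2/3}\le\frac n2$ and $n^{2/3}\ge4$. Hence $m\le\frac n2+1$, which gives $\frac m{n-m+1}\le\frac{2m}n$, and $n^{2/3}\le m\le\frac54n^{2/3}$. The loss in Proposition~\ref{prop:reduction} is at most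
\[
\frac{11}4\cdot\frac mn+\frac1{2\sqrt m}\le\Bigl(\frac{55}{16}+\frac12\Bigr)n^{-1/3}=\frac{63}{16}\,n^{-1/3}<4n^{-1/3}.
\]
The last inequality of the theorem holds because $n^2-6n+4>0$ for $n\ge6$.
\end{proof}

\section{The threshold rule}\label{sec:threshold}

\subsection{Thresholds and shares}

For $H\in\mathcal H$ let $\Phi_H(\theta)=\sum_u(d_u-\theta)^+$ be the total height of the degrees above the real level $\theta$. The function $\Phi_H$ is continuous, strictly decreasing on $(-\infty,\Delta]$ from $+\infty$ to $0$, and zero afterwards. So for $s>0$ there is a unique $\theta_s(H)$ with $\Phi_H(\theta_s(H))=s$.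

\begin{lemma}\label{lem:sandwich}
For all $H\in\mathcal H$, $v\in N$ and $s>0$ we have $\theta_{s+1}(H)\le\theta_s(H_v)\le\theta_s(H)$.
\end{lemma}

\begin{proof}
Lowering one degree by one gives $\Phi_H-1\le\Phi_{H_v}\le\Phi_H$. Hence $\Phi_{H_v}(\theta_{s+1}(H))\ge s$ and $\Phi_{H_v}(\theta_s(H))\le s$, and the claim follows by monotonicity.
\end{proof}

Consequently $f_v=\frac1{s+1}(d_v-\theta_s(H_v))^+$ is a kernel, since the sum is at most $\frac1{s+1}\Phi_H(\theta_{s+1}(H))=1$. It places mass at least $\frac1{s+1}\Phi_H(\theta_s(H))=\frac s{s+1}$ on vertices of degree greater than $\theta_s(H)$, and $\theta_s(H)\ge\Delta-s$ because a vertex of degree $\Delta$ alone contributes $\Delta-\theta_s(H)$. For large $\Delta$ this is a very good rule, but (K2) must hold for every $\Delta$, with an exact additive constant. We take $s=3$, which gives mass $\frac34$, and write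
\[
\theta(H)=\theta_3(H),\qquad x_v=(d_v-\theta(H))^+,\qquad y_v=(d_v-\theta(H_v))^+ .
\]
We call $y_v$ the \emph{share} of $v$; it depends only on $H_v$. By Lemma~\ref{lem:sandwich},
\begin{equation}\label{eq:xy}
y_v\ge x_v,\qquad \sum_vx_v=3,\qquad\sum_vy_v\le4 .
\end{equation}
With $D=\Delta(H)$, condition (K2) multiplied by $4$ reads $\sum_v4f_v(d_v-1)\ge3D-4$. On the other hand,
\begin{equation}\label{eq:Q}
\sum_vx_v(d_v-1)=3(D-1)-Q,\qquad Q=Q(H)=\sum_vx_v(D-d_v).
\end{equation}
The quantity $Q$ is the loss caused by mass on vertices below the maximum, and (K2) tolerates a loss $Q\le1$. Since $\theta\ge D-3$, only the top three degrees matter, and $\theta$ and $Q$ can be listed.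

\begin{lemma}\label{lem:profiles}
Every $H\in\mathcal H$ with $\Delta(H)=D$ has exactly one of the following profiles, and $\theta(H)$ and $Q(H)$ are as shown.
\begin{center}
\begin{tabular}{lllc}
\hline
profile & numbers of vertices & $\theta$ & $Q$\\
\hline
$P_1(D,k)$ & one of degree $D$; $k\ge1$ of degree $D-1$ & $D-1-\frac2{k+1}$ & $\frac{2k}{k+1}$\\[2pt]
$P_2(D,k)$ & one of $D$; none of $D-1$; $k\ge0$ of $D-2$ & $D-2-\frac1{k+1}$ & $\frac{2k}{k+1}$\\[2pt]
$P_3(D,k)$ & two of degree $D$; $k\ge0$ of degree $D-1$ & $D-1-\frac1{k+2}$ & $\frac k{k+2}$\\[2pt]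
$P_4(D,M)$ & $M\ge3$ of degree $D$ & $D-\frac3M$ & $0$\\[2pt]
\hline
\end{tabular}
\end{center}
\end{lemma}

\begin{proof}
The listed values of $\theta$ are at least $D-2$, $D-3$, $D-2$, $D-1$ in the four rows, so degrees not mentioned in a row contribute nothing to $\Phi_H(\theta)$. The mentioned ones contribute $1+(k+1)\frac2{k+1}$, $\ 2+(k+1)\frac1{k+1}$, $\ 2+(k+2)\frac1{k+2}$ and $M\frac3M$, each equal to $3$. The loss comes from the $k$ lower vertices and is $k\cdot\frac2{k+1}\cdot1$, $\ k\cdot\frac1{k+1}\cdot2$ and $k\cdot\frac1{k+2}\cdot1$ in the first three rows.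
\end{proof}

So the rule $f_v=y_v/4$ has two weak points. First, when degrees are small the threshold drops below $2$, and below $1$ mass goes to vertices that are worth no more than the outside option. Since $\theta(H)\ge2$ if and only if the \emph{excess}
\[
W(H)=\Phi_H(2)=\sum_v(d_v-2)^+
\]
is at least $3$, we shall use the threshold only in views of excess at least $3$ and separate rules below. Second, $Q>1$ in the profiles $P_1(D,k)$ and $P_2(D,k)$ with $k\ge2$.

\subsection{Critical graphs}

\begin{definition}\label{def:critical}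
Let $g\in\{1,2\}$, $k\ge2$ and $D\ge g+3$. A graph $H\in\mathcal H$ is \emph{$(g,D,k)$-critical} if it has profile $P_g(D,k)$. Its vertex $t$ of degree $D$ is the \emph{top}, and the set $B$ of the $k$ vertices of degree $D-g$ is the \emph{second layer}. We put
\[
a=3-g,\qquad h=D-g-1,
\]
and let $i$ and $j$ be the numbers of vertices of $B$ that point to $t$ and into $B$, respectively.
\end{definition}

Note that $ga=2$, $h\ge2$, $D-1\ge3$, and that $\theta=D-g-\frac a{k+1}$ in profile $P_g(D,k)$. The number $h$ is the weight $d_u-1$ of a vertex $u\in B$ in (K2). A critical graph has excess at least $(D-2)+k(D-g-2)\ge4$.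

\begin{example}\label{ex:bonus}
Let $V$ be $(1,4,2)$-critical with top $t$ of degree $4$ and $B=\{z,u\}$ of degree $3$, and let $t$ have no outgoing edge. Here $\theta(V)=\frac73$, and (K2) asks for $\sum4f_v(d_v-1)\ge8$. In all graphs below, the vertices of degree at most $2$ see thresholds at least $2$ by Lemma~\ref{lem:profiles} and have share $0$.

Suppose first that $z$ and $u$ point to vertices outside $\{t,z,u\}$. In $H=V$ the shares are $y_t=\frac53$ and $y_z=y_u=\frac23$, and $\sum y_v(d_v-1)=5+\frac83=8-\frac13$. The threshold rule fails, but it has used only $3$ of the $4$ available units. A bonus of $\frac19$ for $t$ repairs it.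

Suppose next that $z\to t$ and $u\to z$. The top cannot distinguish $V$ from the graph $H$ obtained by adding the edge $t\to z$. In that graph each of $t,z,u$ sees the profile $P_1(4,2)$, the shares are $\frac53,\frac53,\frac23$, and they sum to $4$: no bonus can be paid. But none is needed in $H=V$, where $z$ sees $P_4(3,3)$ and $u$ sees $P_1(4,1)$, so $y_z=y_u=1$ and $\sum y_v(d_v-1)=5+4=9$.
\end{example}

The example shows that the bonus must depend on $i$ and $j$, which the top can see. Edges from $B$ to $t$ or into $B$ raise the shares of the second layer; this uses up the free mass, and at the same time reduces the deficit. We now compute the deficit.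

\begin{lemma}\label{lem:shares}
Let $H$ be $(g,D,k)$-critical. A vertex $u\in B$ has share $\frac{a+1}{k+1}$ if it points to $t$, share $\frac ak$ if it points into $B$, and share $\frac a{k+1}$ otherwise. Vertices outside $B\cup\{t\}$ have share $0$. Moreover
\begin{equation}\label{eq:S1}
\sum_{u\in B}y_u=\frac{ak}{k+1}+\sigma_1,\qquad\text{where }\ \sigma_1=\frac{i+aj/k}{k+1}.
\end{equation}
\end{lemma}

\begin{proof}
The profile of a view is determined by the head of the deleted edge. If the head is $t$, the profile is $P_4(D-1,k+1)$ for $g=1$ and $P_1(D-1,k)$ for $g=2$, and in both cases $\theta=D-g-\frac{a+1}{k+1}$. If the head lies in $B$, the profile is $P_g(D,k-1)$ and $\theta=D-g-\frac ak$. If the head is another vertex or there is no edge, the profile is $P_g(D,k)$ and $\theta=D-g-\frac a{k+1}$. This gives the shares in $B$. As $k\ge2\ge a$, all three thresholds are at least $D-g-1$, which bounds the degrees outside $B\cup\{t\}$. Finally, $i\frac{a+1}{k+1}+j\frac ak+(k-i-j)\frac a{k+1}=\frac{ak}{k+1}+\frac i{k+1}+\frac{aj}{k(k+1)}$.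
\end{proof}

The top must estimate the deficit of $H$ from its view, and the second layer of $H$ has either the size $k$ that $t$ sees or, if $t$ points into it, size $k+1$. The second possibility leads to the quantity $\sigma_2$.

\begin{lemma}\label{lem:deficit}
Let $H$ be $(g,D,K)$-critical with top $t$. Then $V=H_t$ has profile $P_g(D,k)$ with $k\in\{K,K-1\}$. If $k=1$, then $\sum_vy_v(d_v-1)\ge3D-4$. If $k\ge2$, then $V$ is $(g,D,k)$-critical with top $t$, and with the numbers $i,j$ of $V$, with $\sigma_1$ as in \eqref{eq:S1} and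
\[
\sigma_2=\frac{i+a(j+1)/(k+1)}{k+2},\qquad\mu=\min(\sigma_1,\sigma_2),
\]
the shares in $H$ satisfy
\[
\sum_vy_v(d_v-1)\ \ge\ 3D-4-\Bigl(\frac{k-1}{k+1}-h\mu\Bigr).
\]
\end{lemma}

\begin{proof}
We have $k=K-1$ if $t$ points into the second layer of $H$, and $k=K$ otherwise. In both cases $y_t=g+\frac a{k+1}=3-\frac{ak}{k+1}$. Let $S$ be the sum of the shares in the second layer of $H$, and write $S=\frac{ak}{k+1}+\sigma$. By Lemma~\ref{lem:shares}, $D-1-h=g$ and $ga=2$,
\[
\sum_vy_v(d_v-1)=y_t(D-1)+hS=3(D-1)-\frac{2k}{k+1}+h\sigma=3D-4-\Bigl(\frac{k-1}{k+1}-h\sigma\Bigr).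
\]
It remains to show $\sigma\ge0$ for $k=1$ and $\sigma\ge\mu$ for $k\ge2$.

If $k=K$, then $H$ and $V$ have the same second layer and the same $i,j$, and $\sigma=\sigma_1$ by \eqref{eq:S1}. Let $k=K-1$ and $t\to w$. The three possible shares in the second layer of $H$ are $\frac{a+1}{k+2}$, $\frac a{k+1}$, $\frac a{k+2}$, and the last is the smallest. If $k=1$, then $S\ge\frac{2a}3>\frac a2$, so $\sigma>0$. If $k\ge2$, the second layer of $H$ is $B\cup\{w\}$, where $B$ is that of $V$. The $i$ vertices of $B$ pointing to $t$ have the first share, the $j$ vertices pointing into $B$ have the second, and the other $k+1-i-j$ vertices have at least the third. Therefore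
\[
S\ge\frac{a(k+1)}{k+2}+\frac i{k+2}+\frac{aj}{(k+1)(k+2)}=\frac{ak}{k+1}+\sigma_2,
\]
where we used $\frac{k+1}{k+2}=\frac k{k+1}+\frac1{(k+1)(k+2)}$.
\end{proof}

\section{Definition of the kernel}\label{sec:kernel}

Let $H\in\mathcal H$, $v\in N$, $V=H_v$ and $d=d_v$. If $V$ is $(g,D,k)$-critical with top $v$, the \emph{bonus} of $v$ is the amount that covers the deficit in Lemma~\ref{lem:deficit}:
\begin{equation}\label{eq:bonus}
c_v=\frac1{D-1}\Bigl(\frac{k-1}{k+1}-h\mu\Bigr)^+,
\end{equation}
with $h$ and $\mu$ computed in $V$. In all other cases $c_v=0$. Define $f_v(H)$ as follows.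
\begin{itemize}
\item[(F0)] If $d\le1$, then $f_v=0$.
\item[(F1)] Let $d=2$. If $W(V)=0$, then $f_v=\frac1{k+2}$, where $k$ is the number of twos of $V$ other than $v$. If $W(V)=1$, then $f_v=\frac1{2(K+3)}$, where $K$ is the number of twos of $V$ including $v$. If $W(V)\ge2$, then $f_v=0$.
\item[(F2)] Let $d\ge3$ and $W(V)=1$, so that $d=3$ and all other degrees in $V$ are at most $2$. Then $f_v=A_{K,i}$, where $K$ is the number of twos of $V$, $i\le\min(3,K)$ is the number of them that point to $v$, and
\[
A_{K,0}=\frac38+\frac3{4(K+3)},\quad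
A_{K,1}=\begin{cases}\frac{11}{24},&K\le3,\\[2pt] \frac7{16},&K\ge4,\end{cases}\quad
A_{K,2}=\frac25,\quad A_{K,3}=\frac38 .
\]
\item[(F3)] If $d\ge3$ and $W(V)=2$, then $f_v=\frac{d-2}3$.
\item[(F4)] If $d\ge3$ and $W(V)\ge3$, then $f_v=\frac14(y_v+c_v)$.
\end{itemize}
Each $f_v$ is nonnegative, depends only on $H_v$ and vanishes for $d_v\le1$; the bound $f_v\le1$ will follow from (K1). We use repeatedly that
\begin{equation}\label{eq:W}
W(H)-1\le W(H_v)\le W(H),
\end{equation}
with $W(H_v)=W(H)-1$ exactly when $v$ points to a vertex of degree at least $3$ in $H$.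

The rules for small excess come from one device. For an integer level $l$, the values $(d_v-l)^+/(\Phi_{H_v}(l)+1)$ sum to at most $1$, because $\Phi_{H_v}(l)+1\ge\Phi_H(l)$. Rule (F1) with $W(V)=0$ is this rule at level $1$; rule (F3), and rule (F4) with $W(V)=3$, where $\theta(V)=2$, are this rule at level $2$. The change of level happens at excess $1$, where neither level suffices. Take a vertex $t$ of degree $3$ and $K$ twos with no edges among these vertices; (K2) asks for $\frac54$. Level $2$ gives $2\cdot\frac12=1$, and level $1$ gives $\frac{4+K}{K+3}$, which is less than $\frac54$ for $K\ge2$. We therefore give the twos half of their level-$1$ value and choose $A_{K,i}$ just large enough for (K2). As with the bonus, twos that point to $t$ take more, and $t$ can then take less.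

\section{Excess at most two}\label{sec:small}

\begin{proposition}\label{prop:small}
Conditions \emph{(K1)} and \emph{(K2)} hold for all $H\in\mathcal H$ with $W(H)\le2$.
\end{proposition}

The case $W(H)=0$ is Example~\ref{ex:two}. We treat the other degree patterns in turn, using $\frac38\le A_{K,i}$ for all $K,i$ and $A_{K,1}\le\frac{11}{24}$.

\subsection*{One vertex of degree three}
Let $t$ have degree $3$, and let there be $K$ twos, of which $i\le\min(3,K)$ point to $t$. A two pointing to $t$ sees excess $0$ and $K$ other twos, one of them $t$, and takes $\frac1{K+2}$. A two pointing to a two sees excess $1$ and $K-1$ twos, and takes $\frac1{2(K+2)}$. Every other two takes $\frac1{2(K+3)}$. The total $T$ taken by the twos thus satisfies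
\[
\rho(K,i):=\frac i{K+2}+\frac{K-i}{2(K+3)}\ \le\ T\ \le\ \frac{K+i}{2(K+2)} .
\]
The vertex $t$ sees excess $1$ and takes $A_{\kappa,\iota}$, where $(\kappa,\iota)=(K,i)$ if $t$ points to no two. If $t$ points to a two $w$, then $w$ is not a two in $H_t$, and $(\kappa,\iota)$ is $(K-1,i-1)$ or $(K-1,i)$ according as $w\to t$ or not.

For (K1) there are three cases. If $\iota=0$, then $i\le1$, so $T\le\frac12-\frac1{2(K+2)}$, and $f_t\le\frac38+\frac3{4(K+2)}$; the sum is at most $\frac78+\frac1{4(K+2)}\le1$. If $\iota\ge1$ and $i\le2$, then $f_t\le\frac{11}{24}$ and $T\le\frac12$. If $i=3$, then $\iota\ge2$ and $K\ge3$, so $f_t\le\frac25$ and $T\le\frac{K+3}{2(K+2)}\le\frac35$.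

Condition (K2) reads $2f_t+T\ge\frac54$. As $\rho(K,i)$ increases with $i$ and $\iota\le i$, it suffices to show $2A_{\kappa,\iota}+\rho(K,\iota)\ge\frac54$ for $K\ge\kappa$. For $\iota=0$, the value $\rho(K,0)=\frac K{2(K+3)}$ increases with $K$, and $2A_{\kappa,0}+\rho(\kappa,0)=\frac34+\frac{3+\kappa}{2(\kappa+3)}=\frac54$. For $\iota\ge1$ we bring $\rho(K,\iota)$ to the denominator $2(K^2+5K+6)$ and clear denominators in $\rho(K,\iota)\ge\frac54-2A_{\kappa,\iota}$:
\begin{center}
\begin{tabular}{llcl}
\hline
case & numerator of $\rho(K,\iota)$ & $\frac54-2A_{\kappa,\iota}$ & equivalent inequality\\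
\hline
$\iota=1$, $\kappa\le3$ & $K^2+3K+4$ & $1/3$ & $K^2-K\ge0$\\
$\iota=1$, $\kappa\ge4$ & $K^2+3K+4$ & $3/8$ & $K^2-3K-2\ge0$\\
$\iota=2$ & $K^2+4K+8$ & $9/20$ & $K^2-5K+26\ge0$\\
$\iota=3$ & $K^2+5K+12$ & $1/2$ & $6\ge0$\\
\hline
\end{tabular}
\end{center}
All four inequalities hold, the second because $K\ge\kappa\ge4$.

\subsection*{One vertex of degree four}
Let $t$ have degree $4$, and let there be $k$ twos, of which $r\le\min(4,k)$ point to $t$. The vertex $t$ sees excess $2$ and takes $\frac23$, so (K2) holds: $3\cdot\frac23=\frac34\cdot4-1$. A two pointing to $t$ sees excess $1$ and $k$ twos, and takes $\frac1{2(k+3)}$; the other twos see excess $2$ and take $0$. The sum is at most $\frac23+\frac r{2(r+3)}\le\frac23+\frac27<1$.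

\subsection*{Two vertices of degree three}
Let $t,t'$ have degree $3$, and let there be $k$ twos, of which $p$ point to $t$ and $p'$ to $t'$; put $r=p+p'\le k$. A two pointing to $t$ or $t'$ sees excess $1$ and $k+1$ twos, and takes $\frac1{2(k+4)}$; the other twos take $0$. So the twos take $T=\frac r{2(k+4)}\le\beta(r)$, where $\beta(r)=\frac r{2(r+4)}$ is increasing with values $\frac1{10},\frac16,\frac3{14},\frac14,\frac5{18},\frac3{10}$ at $r=1,\dots,6$. If $t\to t'$, then $t$ sees excess $1$ and $k+1$ twos, one of them $t'$, and takes $A_{k+1,\iota}$ with $\iota=p+1$ if $t'\to t$ and $\iota=p$ otherwise. If $t\not\to t'$, then $t$ takes $\frac13$ by (F3). The same holds for $t'$. Both take at least $\frac13$, so (K2) holds: $2\cdot\frac13+2\cdot\frac13\ge\frac54$.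

For (K1), suppose first that there is no edge between $t$ and $t'$. Then $r\le6$ and the sum is at most $\frac23+\frac3{10}<1$. Suppose next that $t\to t'$ and $t'\not\to t$, so that $p'\le2$ and $f_{t'}=\frac13$. If $p=0$, then $r\le2$, and the sum is $\frac38+\frac13+\frac{3+2r}{4(k+4)}\le\frac{17}{24}+\frac{3+2r}{4(r+4)}$; the last term is $\frac3{16},\frac14,\frac7{24}$ for $r=0,1,2$, so the sum is at most $1$. For $p\ge1$ we use $r\le\min(p+2,k)$ and bound $f_t+f_{t'}+\beta(r)$:
\[
\begin{array}{c|cccc}
 & p=1,\ k\le2 & p=1,\ k\ge3 & p=2 & p=3\\ \hline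
\text{sum}\le & \frac{11}{24}+\frac13+\frac16=\frac{23}{24} & \frac7{16}+\frac13+\frac3{14}=\frac{331}{336} & \frac25+\frac13+\frac14=\frac{59}{60} & \frac38+\frac13+\frac5{18}=\frac{71}{72}
\end{array}
\]
Suppose finally that $t\to t'$ and $t'\to t$. Then $p,p'\le2$, and $f_t\le\frac{11}{24},\frac25,\frac38$ for $p=0,1,2$, and likewise for $t'$. Adding $\beta(p+p')$ gives
\[
\begin{array}{c|cccccc}
\{p,p'\} & \{0,0\} & \{0,1\} & \{0,2\} & \{1,1\} & \{1,2\} & \{2,2\}\\ \hline
\text{sum}\le & \frac{11}{12} & \frac{23}{24} & 1 & \frac{29}{30} & \frac{277}{280} & 1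
\end{array}
\]
This proves Proposition~\ref{prop:small}.

\section{Excess at least three}\label{sec:large}

\begin{proposition}\label{prop:large}
Let $W(H)\ge3$. Then \emph{(K2)} holds. If $W(H)=3$, then \emph{(K1)} holds. If $W(H)\ge4$, then $4f_v=y_v+c_v$ for all $v$.
\end{proposition}

\begin{proof}
By \eqref{eq:W} every view has excess at least $2$, so vertices of degree at most $2$ take $0$; also $x_v=0$ for these vertices, since $\theta(H)\ge2$.

Let $W(H)=3$. Then $\theta(H)=2$ and $x_v=(d_v-2)^+$. No view is critical, as critical graphs have excess at least $4$. A vertex of degree at least $3$ takes $x_v/3$ by (F3) if its view has excess $2$, and $x_v/4$ by (F4) if its view has excess $3$. Hence $x_v/4\le f_v\le x_v/3$ for all $v$, and (K1) follows from $\sum x_v=3$.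

Let $W(H)\ge4$. Every view has excess at least $3$. For $d_v\ge3$ rule (F4) applies, and for $d_v\le2$ we have $y_v=0$ because $\theta(H_v)\ge2$, and $c_v=0$. So $4f_v=y_v+c_v\ge x_v$ by \eqref{eq:xy}.

In both cases $4f_v\ge x_v$ for all $v$, and both sides vanish for $d_v\le 2$. By \eqref{eq:Q}, condition (K2) holds if $Q(H)\le1$. By Lemma~\ref{lem:profiles}, $Q(H)>1$ only in the profiles $P_g(D,K)$ with $g\in\{1,2\}$ and $K\ge2$. If $D\le g+2$, all vertices but the one of degree $D$ have degree at most $2$, so $W(H)\le g\le2$, which is excluded. Thus $H$ is critical and $W(H)\ge4$. Then $\sum_v4f_v(d_v-1)\ge\sum_vy_v(d_v-1)+c_t(D-1)\ge3D-4$ by Lemma~\ref{lem:deficit} and \eqref{eq:bonus}.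
\end{proof}

\section{The bonus can be paid}\label{sec:bonus}

It remains to prove (K1) for $W(H)\ge4$. Call $\lambda(H)=4-\sum_vy_v$ the \emph{slack} of $H$; it is nonnegative by \eqref{eq:xy}. By Proposition~\ref{prop:large}, the following statement completes the proof of Theorem~\ref{thm:kernel}.

\begin{proposition}\label{prop:bonus}
For every $H\in\mathcal H$ we have $\sum_vc_v\le\lambda(H)$.
\end{proposition}

\subsection{Who claims a bonus}
A vertex with a positive bonus is the unique vertex of maximum degree in its view. Let $D=\Delta(H)$. A vertex $v$ with $d_v\le D-1$ never qualifies, because a vertex of degree $D$ in $H$ still has degree at least $D-1$ in $H_v$. A vertex of degree $D$ qualifies only if no other vertex has degree $D$ in its view. So either $H$ has one vertex of degree $D$, and only this vertex can claim a bonus; or $H$ has exactly two, and one of them can claim a bonus only if it points to the other; or nobody claims a bonus.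

Suppose that $c_t>0$, and let $V=H_t$ be $(g,D,k)$-critical with $B,a,h,i,j$ as in Definition~\ref{def:critical}. Then $H$ is $V$ or $V$ plus an edge $t\to z$, and $d_z(V)\le D-g$. There are four cases.
\begin{itemize}
\item[(1)] There is no $z$, or $d_z(V)<D-g-1$: $H$ is $(g,D,k)$-critical with second layer $B$.
\item[(2)] $d_z(V)=D-g-1$: $H$ is $(g,D,k+1)$-critical with second layer $B\cup\{z\}$.
\item[(3)] $g=2$ and $z\in B$: $z$ has degree $D-1$ in $H$.
\item[(4)] $g=1$ and $z\in B$: $z$ has degree $D$ in $H$.
\end{itemize}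
In cases (1)--(3) we must show $c_t\le\lambda(H)$, and in case (4) $c_t+c_z\le\lambda(H)$. Upper bounds for the bonus need lower bounds for $\mu$.

\begin{lemma}\label{lem:sigma}
Let $\sigma_0=\dfrac{i+aj/(k+1)}{k+2}$. Then $\mu\ge\sigma_0$ and $\sigma_1\le\frac{k+2}k\,\sigma_0$, and $\sigma_1<\sigma_2$ if and only if $i+\frac{2aj}k<a$.
\end{lemma}

\begin{proof}
The bounds $\sigma_1,\sigma_2\ge\sigma_0$ hold term by term. Next, $\frac{k+2}k\sigma_0=\frac ik+\frac{aj}{k(k+1)}\ge\frac i{k+1}+\frac{aj}{k(k+1)}=\sigma_1$. Finally, $(k+1)(k+2)(\sigma_2-\sigma_1)=-i+a(j+1)-\frac{aj(k+2)}k=a-i-\frac{2aj}k$.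
\end{proof}

\subsection{Cases (1) and (2): $H$ is critical}
In both cases $y_t=g+\frac a{k+1}$.

\emph{Case (1).} By \eqref{eq:S1}, $\sum y_v=g+a+\sigma_1$, so $\lambda(H)=1-\sigma_1$. A positive bonus forces $\sigma_1$ to be small: $c_t>0$ means $\mu<\frac{k-1}{h(k+1)}$, and Lemma~\ref{lem:sigma} gives
\[
\sigma_1\le\frac{k+2}k\,\mu<\frac{(k+2)(k-1)}{k(k+1)h}<\frac1h\le\frac12 .
\]
Hence $\lambda(H)>\frac12>\frac1{D-1}>c_t$.

\emph{Case (2).} By Lemma~\ref{lem:shares}, a vertex of $B\cup\{z\}$ has share $\frac{a+1}{k+2}$ if it points to $t$ and at most $\frac a{k+1}$ otherwise. The first value is the larger one, as $k+1\ge a$, and at most $i+1$ vertices have it. Using $4-g=a+1$,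
\[
\lambda(H)\ge(a+1)-\frac a{k+1}-\frac{(i+1)(a+1)}{k+2}-\frac{(k-i)a}{k+1}=(k+1-i)\Bigl(\frac{a+1}{k+2}-\frac a{k+1}\Bigr),
\]
and the bracket equals $\frac{k+1-a}{(k+1)(k+2)}\ge\frac{k-1}{(k+1)(k+2)}$. On the other side, $\mu\ge\sigma_0\ge\frac i{k+2}$, $h\ge2$ and $D-1\ge3$ give $3(k+1)(k+2)c_t\le(k-1)(k+2)-2i(k+1)$. It suffices to show that
\[
3(k-1)(k+1-i)-(k-1)(k+2)+2i(k+1)=(k-1)(2k+1)-i(k-5)
\]
is nonnegative. For $k\le5$ both terms are nonnegative, and for $k>5$ the bound $i\le k$ shows that the expression is at least $k^2+4k-1>0$.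

\subsection{Case (3): $z$ moves up to degree $D-1$}
Here $a=1$ and $h=D-3$. In $H$ the vertex $t$ has degree $D$, $z$ has degree $D-1$, the $k-1$ vertices of $B\setminus\{z\}$ have degree $D-2$, and all others have degree at most $D-3$. Deleting an edge with head $t$ gives the profile $P_3(D-1,k-1)$, and deleting an edge with head $z$ gives $P_2(D,k)$; in both, $\theta=D-2-\frac1{k+1}$. Every other view has profile $P_1(D,1)$ and $\theta=D-2$. So vertices outside $B\cup\{t\}$ have share $0$, and a vertex $v\in B\cup\{t\}$ has share $d_v-(D-2)$, plus $\frac1{k+1}$ if it points to $t$ or $z$. Let $p$ be the number of vertices of $B$ pointing to $z$. The vertices of $B\cup\{t\}$ that point to $t$ or $z$ are $t$ itself and $i+p$ vertices of $B$, so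
\[
\lambda(H)=1-\frac{1+i+p}{k+1}=\frac\ell{k+1},\qquad\ell:=k-i-p\ge0 .
\]
We have $j\ge p$ and $p\le k-1$. The slack can be $0$, and then the following bound is essential: $p\le d_z(V)=D-2=h+1$. Since $D-1=h+2$, the claim $c_t\le\lambda(H)$ follows from
\begin{equation}\label{eq:case3}
(h+2)\ell\ \ge\ k-1-h(k+1)\mu .
\end{equation}
If $\sigma_1<\sigma_2$, then $i+\frac{2j}k<1$ by Lemma~\ref{lem:sigma}, so $i=0$, $p\le j<\frac k2$, $\ell>\frac k2$, and $(h+2)\ell>2k$. Otherwise $\mu=\sigma_2$ and $(k+1)(k+2)\mu=(k+1)i+j+1\ge(k+1)(k-\ell)-kp+1$. Multiplying \eqref{eq:case3} by $k+2$, it suffices to show $F\ge0$ for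
\[
F=(h+2)(k+2)\ell+h\bigl[(k+1)(k-\ell)-kp+1\bigr]-(k^2+k-2).
\]
The coefficient of $\ell$ is $h+2k+4>0$, so $F\ge h\bigl[k(k+1-p)+1\bigr]-(k^2+k-2)$.

If $k\le h+2$, we use $p\le k-1$ and get $F\ge h(2k+1)-(k^2+k-2)$. For $k=2,3$ and $h\ge2$ this is at least $6$ and $4$; for $k\ge4$ the bound $h\ge k-2$ gives $F\ge k^2-4k\ge0$. If $k\ge h+3$, so that $k\ge5$, we use $p\le h+1$ and get $F\ge kh(k-h)+h-(k^2+k-2)$. The function $h\mapsto h(k-h)$ is concave, so on $2\le h\le k-3$ it is at least $\min(2k-4,3k-9)=2k-4$. Hence $F\ge k(2k-4)+2-(k^2+k-2)=(k-1)(k-4)\ge0$.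

\subsection{Case (4): two vertices of maximum degree}
Here $a=2$ and $h=D-2$. In $H$ the vertices $t,z$ have degree $D$, the $k-1$ vertices of $B'=B\setminus\{z\}$ have degree $D-1$, and all others have degree at most $D-2$. Deleting an edge with head $t$ or $z$ gives the profile $P_1(D,k)$ with $\theta=D-1-\frac2{k+1}$; deleting an edge with head in $B'$ gives $P_3(D,k-2)$ with $\theta=D-1-\frac1k$; every other view has profile $P_3(D,k-1)$ with $\theta=D-1-\frac1{k+1}$. All three thresholds exceed $D-2$, so only the $k+1$ vertices of $\{t,z\}\cup B'$ have positive shares. The share of such a vertex $v$ is $d_v-(D-1)$, plus $\frac2{k+1}$ if $v$ points to $t$ or $z$, plus at most $\frac1k$ otherwise. If $e$ of these vertices point to $t$ or $z$, then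
\begin{equation}\label{eq:slack4}
\lambda(H)\ge2-\frac{2e}{k+1}-\frac{k+1-e}k=(k+1-e)\Bigl(\frac2{k+1}-\frac1k\Bigr)=\frac{(k-1)(k+1-e)}{k(k+1)} .
\end{equation}
Let $r_t$ and $r_z$ be the numbers of vertices of $B'$ pointing to $t$ and to $z$, and $r=r_t+r_z\le k-1$. Since $t\to z$, we have $r_z\le D-1=h+1$. Put
\[
\varphi(p,q)=(k-1)(k+2)-h\bigl((k+1)p+2q\bigr).
\]
From $j\ge r_z$ we get $(k+1)(k+2)\sigma_0\ge(k+1)i+2r_z$, so $\mu\ge\sigma_0$ and $D-1=h+1$ give
\begin{equation}\label{eq:cphi}
c_t\le\frac{\varphi(i,r_z)^+}{(h+1)(k+1)(k+2)} .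
\end{equation}
If $z\to t$, both $t$ and $z$ may claim a bonus, and each must stay within half of the slack. This is the content of the next lemma.

\begin{lemma}\label{lem:M}
Let $h,k\ge2$ and $p,q\ge0$ be integers with $p+q\le k-1$ and $q\le h+1$. Then
\[
k\,\varphi(1+p,q)^+\le\tfrac12(h+1)(k+2)(k-1)(k-1-p-q).
\]
\end{lemma}

\begin{proof}
The right side is nonnegative, so we may drop the positive part. Let $\Psi(p,q)$ be the right side minus $k\varphi(1+p,q)$. It is affine in $p$ with slope $hk(k+1)-\frac{h+1}2(k^2+k-2)$, which is positive since $\frac{h+1}2\le h$. So it suffices to take $p=0$. As $\Psi(0,q)$ is affine in $q$, it suffices to treat the endpoints of $[0,\min(k-1,h+1)]$.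

Let $q=0$. Then $\Psi=\frac{h+1}2(k+2)(k-1)^2+hk(k+1)-k(k-1)(k+2)$ increases with $h$, and at $h=2$ it equals $\frac32(k^3-3k+2)+2k^2+2k-(k^3+k^2-2k)=\frac12k^3+k^2-\frac12k+3>0$.

Let $q=k-1\le h+1$. The right side is $0$, and we need $(k-1)(k+2)\le h(3k-1)$. For $k=2,3$ and $h\ge2$ this follows from $4\le10$ and $10\le16$. For $k\ge4$ we use $h\ge k-2$ and $(k-2)(3k-1)-(k^2+k-2)=2k(k-4)+4>0$.

Let $q=h+1<k-1$, and put $s=k-1-q\ge1$, so that $k=s+h+2$. We need
\[
(k+2)(k-1)\Bigl[k-\frac{(h+1)s}2\Bigr]\le hk(k+2h+3).
\]
The bracket equals $h+2-\frac{(h-1)s}2$. If it is not positive, we are done. Otherwise, by $(k+2)(k-1)\le k(k+1)$ it suffices to show $\bigl[h+2-\frac{(h-1)s}2\bigr](s+h+3)\le h(s+3h+5)$. The right side minus the left side is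
\[
2h^2-6-2s+\frac{(h-1)s(s+h+3)}2\ \ge\ 2-2s+\frac{s(s+5)}2=2+\frac{s(s+1)}2>0 .\qedhere
\]
\end{proof}

\begin{remark}\label{rem:hyp}
Both restrictions on $h$ are needed. For $p=0$ and $q=k-1$ the right side is $0$, while $\varphi(1,k-1)=(k-1)(k+2)-h(3k-1)$ equals $6$ for $h=2$, $k=6$, where $q\le h+1$ fails, and equals $2$ for $h=1$, $k=3$, where $h\ge2$ fails. The condition $h\ge2$ is the condition $D\ge g+3$ in Definition~\ref{def:critical}.
\end{remark}

\emph{Subcase $z\to t$.} Now $e=r+2$ and $i=1+r_t$. By \eqref{eq:cphi} and Lemma~\ref{lem:M} with $(p,q)=(r_t,r_z)$,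
\[
c_t\le\frac{(k-1)(k-1-r)}{2k(k+1)},
\]
which is at most $\frac12\lambda(H)$ by \eqref{eq:slack4}. The view $H_z$ is $(1,D,k)$-critical with top $z$ and second layer $B'\cup\{t\}$, and $r_t\le h+1$ because $z\to t$. So the same argument with $t$ and $z$ exchanged gives $c_z\le\frac12\lambda(H)$.

\emph{Subcase $z\not\to t$.} Now $c_z=0$, $e=r+1$ and $i=r_t$. By \eqref{eq:slack4} and \eqref{eq:cphi} it suffices to show
\begin{equation}\label{eq:oneway}
k\,\varphi(r_t,r_z)^+\le(h+1)(k+2)(k-1)(k-r).
\end{equation}
If $r_t\ge1$, Lemma~\ref{lem:M} with $(p,q)=(r_t-1,r_z)$ bounds the left side by half of the right side. Let $r_t=0$, and put $\ell=k-r_z\ge1$. If $(h+1)\ell\ge k$, then \eqref{eq:oneway} follows from $\varphi(0,r_z)\le(k-1)(k+2)$. Otherwise $(h+1)\ell<k=\ell+r_z\le\ell+h+1$. This gives $h\ell<h+1$, so $\ell=1$, and then $h+1<k\le h+2$. Thus $k=h+2\ge4$, $r_z=k-1$ and $\varphi(0,r_z)=(k-1)(k+2-2h)=(k-1)(6-k)$. The right side of \eqref{eq:oneway} is $(k-1)^2(k+2)$, so it suffices that $k(6-k)\le(k-1)(k+2)$, that is, $2k^2-5k-2\ge0$, which holds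 for $k\ge4$.

This proves Proposition~\ref{prop:bonus}. Propositions~\ref{prop:small}, \ref{prop:large} and~\ref{prop:bonus} together give (K1) and (K2) for all $H\in\mathcal H$, which proves Theorem~\ref{thm:kernel} and with it Theorem~\ref{thm:main}.

\begin{thebibliography}{1}
\bibitem{CFK}
Javier Cembrano, Felix Fischer, Max Klimm, \emph{Improved Bounds for Single-Nomination Impartial Selection}, arXiv:2305.09998 (2023).
\end{thebibliography}
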